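# Infinitely many associated primes over the closed point of a flat extension with regular fiber

## 1. Three theorems on the associated primes containing $mS$

**Theorem A.** Let $K$ be any field. There are a $4$-dimensional normal local domain $(R,m,K)$, essentially of finite type over $K$, and an ideal $I\subset R[s,t]$ ($s,t$ indeterminates) such that
$$\mathcal V(mR[s,t])\cap \operatorname{Ass} H^3_I(R[s,t])$$
is infinite. It contains $mR[s,t]+P\,R[s,t]$ for infinitely many homogeneous height-one primes $P\subset K[s,t]$.

**Theorem B.** Let $K$ be a field and $A\neq 0$ a regular Noetherian $K$-algebra.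

1. If $\operatorname{Spec}A$ is finite, then $\mathcal V(mS)\cap\operatorname{Ass}_SH^i_I(S)$ is finite for all $(R,m,K)$, all flat $S$ with $S/mS\cong A$, all $I$ and all $i$.
2. Let $R$ be the ring of Theorem A. If $A$ has a prime of height $\ge2$, or if $A$ is a finitely generated $K$-algebra of dimension $\ge1$, then $S=R\otimes_KA$ (Noetherian, flat over $R$, closed fiber $A$) has an ideal $J$ with $\mathcal V(mS)\cap\operatorname{Ass}_SH^3_J(S)$ infinite.

Hence if $A$ is local, or a finitely generated $K$-algebra, then finiteness holds for all $R,S,I,i$ with $S/mS\cong A$ if and only if $\operatorname{Spec}A$ is finite (local case: $\dim A\le 1$; finitely generated case: $\dim A=0$). In particular some ideal of $R[z]$, with one polynomial variable $z$, gives a counterexample.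

**Theorem C.** With $R,I$ as in Theorem A, $\mathcal V(mS)\cap\operatorname{Ass}_SH^3_{IS}(S)$ is infinite for $S=\widehat R[[s,t]]$.

Now let us unpack this. All rings are commutative Noetherian with unit (symmetric algebras of sheaves and the like aside), $H^i_I(M)$ is local cohomology with support in $I$, $\mathcal V(J)$ is the set of primes containing $J$, and $\operatorname{Ass}_SM$ is the set of associated primes of $M$, that is, of primes of the form $\operatorname{Ann}_S(u)$ with $u\in M$.

**Definition.** Let $(R,m,K)$ be a local ring. A *flat extension of $R$ with regular closed fiber* is a Noetherian ring $S$ with an injective flat ring homomorphism $R\to S$ such that $mS\ne S$ and $S/mS$ is a regular ring. The ring $S/mS$ is the *closed fiber*.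

For example, $R[s,t]$ has closed fiber $K[s,t]$, and $\widehat R[[s,t]]$ has closed fiber $K[[s,t]]$; both are such extensions. If $R=K[w]_{(w)}$, then $R[z]/(z^2-w)$ is free over $R$, but its closed fiber $K[z]/(z^2)$ is not regular, so it is not one.

Mel Hochster raised the following question; our source for it is Luis Núñez-Betancourt, "Associated primes of local cohomology of flat extensions with regular fibers and $\Sigma$-finite $D$-modules", arXiv:1210.3107 (2012). For $S$ a flat extension of $R$ with regular closed fiber, is
$$\operatorname{Ass}_S H^0_{mS}(H^i_I(S))=\mathcal{V}(mS)\cap \operatorname{Ass}_S H^i_I(S)$$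
finite for every ideal $I\subset S$ and every $i$? The equality holds for any module $M$ in place of $H^i_I(S)$. If $Q=\operatorname{Ann}(u)\supseteq mS$, then $mS$ kills $u$, so $u\in H^0_{mS}(M)$. Conversely, if $u\in H^0_{mS}(M)$ and $Q=\operatorname{Ann}(u)$ is prime, then $Q$ contains a power of $mS$, hence $mS$.

Theorem A says the answer is no, over every field, with $\dim R=4$ and $i=3$. Theorem B says which closed fibers cause failure, among local rings and among finitely generated algebras. Theorem C says that completeness does not help.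

## 2. Tools from commutative algebra and cohomology

We shall use four facts.

**(F1)** If $A_1\to A_2$ is flat, then $H^i_I(A_1)\otimes_{A_1}A_2=H^i_{IA_2}(A_2)$; in particular local cohomology commutes with localization.

**(F2)** (Matsumura, *Commutative Ring Theory*, Thm. 23.2.) If $A_1\to A_2$ is a flat homomorphism of Noetherian rings and $M$ is any $A_1$-module, then
$$\operatorname{Ass}_{A_2}(M\otimes_{A_1} A_2)=\bigcup_{p\in\operatorname{Ass}M}\operatorname{Ass}_{A_2}(A_2/pA_2),$$
and all primes in $\operatorname{Ass}_{A_2}(A_2/pA_2)$ contract to $p$.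

**(F3)** Let $U=\operatorname{Spec}S\setminus\mathcal V(I)$. For $i\ge2$ the long exact sequence of cohomology with supports gives $H^i_I(S)\cong H^{i-1}(U,\mathcal O_U)$, because $H^{i-1}(\operatorname{Spec}S,\mathcal O)=H^{i}(\operatorname{Spec}S,\mathcal O)=0$. If $U=U_1\cup U_2$ with $U_1,U_2$ open, there is an $S$-linear Mayer–Vietoris sequence
$$H^1(U_1)\oplus H^1(U_2)\to H^1(U_1\cap U_2)\to H^2(U).$$

**(F4)** If $\rho:V\to Z$ is affine, so that $V=\operatorname{Spec}_Z\mathcal A$, then $H^i(V,\mathcal O_V)=H^i(Z,\mathcal A)$. On Noetherian schemes cohomology commutes with direct sums and with filtered direct limits.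

Here is a small example of (F3): for $S=K[v,w]$ and $I=(v,w)$, the module $H^2_I(S)=H^1(U,\mathcal O_U)$ is the Čech cokernel $S_{vw}/(S_v+S_w)$, which has the $K$-basis $v^{-a}w^{-b}$ with $a,b\geq1$. Local cohomology is spread over infinitely many degrees, and this is what the construction exploits.

## 3. Finite fibers, ideals extended from $R$, and principal ideals

Three easy cases tell us what a counterexample must look like.

**Observation 1 (this is Theorem B(1)).** If $\operatorname{Spec}(S/mS)$ is finite, then $\mathcal V(mS)\cap\operatorname{Ass}_S H^i_I(S)$ is finite. Indeed $\mathcal V(mS)$ is in bijection with $\operatorname{Spec}(S/mS)$.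

**Observation 2.** If $I=I_0S$ for an ideal $I_0\subset R$, then the set is empty or equal to the finite set $\operatorname{Ass}_S(S/mS)$.

*Proof.* By (F1), $H^i_I(S)=H^i_{I_0}(R)\otimes_RS$. Let $Q\supseteq mS$ be associated to it. By (F2), $Q\in\operatorname{Ass}_S(S/pS)$ for some $p\in\operatorname{Ass}_RH^i_{I_0}(R)$, and $Q$ contracts to $p$. But $Q$ contains $mS$, so it contracts to $m$. Hence $p=m$, and $\operatorname{Ass}_S(S/mS)$ is finite because $S/mS$ is a finitely generated module. Conversely, if $m\in \operatorname{Ass}_R H^i_{I_0}(R)$, all of $\operatorname{Ass}_S(S/mS)$ occurs. $\square$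

For $S=R[s,t]$ this leaves only $mS$, whatever $R$ is. So the ideal must mix the elements of $R$ with the fiber variables.

**Observation 3.** If $f$ is a nonzerodivisor of $S$, then $\operatorname{Ass}H^1_{(f)}(S)\subset\operatorname{Ass}(S/fS)$ is finite.

*Proof.* $H^1_{(f)}(S)=S_f/S$. Let $Q$ be the annihilator of the class of $u/f^n$. It contains $f^n$, hence $f$. So $u/f^{n-1}\in S$, say $u/f^{n-1}=v$, and $u/f^n=v/f$. Then $Q=\operatorname{Ann}(v\bmod fS)$. $\square$

Observation 3 has a useful variant. Let $\kappa$ be a finite field extension of $K$. A linear form $g$ with coefficients in $\kappa$ yields the module $\kappa[s,t]_g/\kappa[s,t]$, and over the small ring $K[s,t]$ it produces one height-one prime.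

**Lemma 4.** Let $\kappa/K$ be a finite field extension, $(\alpha,\beta)\in\kappa^2$ nonzero, and $g=s\beta-t\alpha\in\kappa[s,t]$. The class $e$ of $1/g$ in $\kappa[s,t]_g/\kappa[s,t]$ satisfies
$$\operatorname{Ann}_{K[s,t]}(e)=K[s,t]\cap g\,\kappa[s,t]=:P,$$
and $P$ is a homogeneous prime of height one, namely the prime of the closed point of $\mathbb P^1_K=\operatorname{Proj}K[s,t]$ that is the image of $[\alpha:\beta]:\operatorname{Spec}\kappa\to\mathbb P^1_K$.

*Proof.* $Fe=0$ means $F/g\in\kappa[s,t]$, which gives the first equality. The map $\kappa[s,t]\to\kappa[y]$, $s\mapsto\alpha y$, $t\mapsto\beta y$, is surjective because $\alpha$ or $\beta$ is nonzero, and its kernel is generated by the linear form $g$. So $P$ is the kernel of the graded ring homomorphism $K[s,t]\to\kappa[y]$, hence a homogeneous prime. A form $F$ of degree $n$ maps to $F(\alpha,\beta)y^n$. So the forms in $P$ are those vanishing at $[\alpha:\beta]$. Since $\alpha,\beta$ are algebraic over $K$, some nonzero form vanishes there, and $P\neq0$. Since $s$ or $t$ has nonzero image, $P\subsetneq(s,t)$. So $P$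 has height one. $\square$

*Example.* $K=\mathbb Q$, $\kappa=\mathbb Q(i)$, $[\alpha:\beta]=[1:i]$, $g=is-t$. The map $s\mapsto y$, $t\mapsto iy$ kills $s^2+t^2$, which is irreducible over $\mathbb Q$; as $P$ has height one, $P=(s^2+t^2)$.

The plan is now as follows. We want one local cohomology module that contains, in infinitely many different degrees, modules $\kappa(x)[s,t]_{g(x)}/\kappa(x)[s,t]$, where a single equation $g$ is specialized at infinitely many points $x$ of a curve.

## 4. One equation over an elliptic curve

Let $E$ be an elliptic curve over $K$ with origin $0$. One exists over every field: $v^2+v=w^3$ in characteristic $2$ (the $v$-derivative is $1$), and $v^2=w^3-w$ otherwise ($w^3-w$ has distinct roots). Let $N_0=\mathcal O_E(2\cdot 0)$. It is base point free with $h^0=2$. Let $\tau_0,\tau_1$ be a basis of its sections, and let $\varphi=[\tau_0:\tau_1]:E\to\mathbb P^1$, a finite morphism. Put $\mathbb A^2=\operatorname{Spec}K[s,t]$ and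
$$g=s\tau_1-t\tau_0\in H^0(E\times\mathbb A^2,N_0),\qquad \Omega_E=(E\times\mathbb A^2)\setminus\{g=0\}.$$
Pullbacks of sheaves to products are denoted by the same letter.

At a closed point $x\in E$, after trivializing $N_0$ at $x$, $g$ becomes the linear form $s\tau_1(x)-t\tau_0(x)$ over $\kappa(x)$. By Lemma 4 it gives the prime $P_x\subset K[s,t]$ of the closed point $\varphi(x)\in\mathbb P^1$.

*Example.* Take $K=\mathbb Q$ and $E:\ v^2=w^3-w$, $\tau_0=1$, $\tau_1=w$, so $\varphi=[1:w]$. At the origin $w$ has a double pole, so $\varphi(0)=[0:1]$ and $P_0=(s)$. The three points of order $2$ have $w=0,1,-1$ and give $(t)$, $(s-t)$, $(s+t)$. A point of order $3$ is a point $x\ne0$ with $2x=-x$, equivalently with $w(2x)=w(x)$. By the doubling formula $w(2x)=(w^2+1)^2/(4(w^3-w))$ this says $3w^4-6w^2-1=0$. Here $w^2=1\pm2/\sqrt3$ has norm $-1/3$ from $\mathbb Q(\sqrt3)$ to $\mathbb Q$. This is not a square in $\mathbb Q$, so $w^2$ is not a square in $\mathbb Q(\sqrt 3)$ and the quartic is irreducible. So every $x$ of order $3$ gives $P_x=(3t^4-6s^2t^2-s^4)$.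

On which sheaves on $E$ does dividing by $g$ create $K[s,t]$-torsion? Vector bundles, the first thing one would try, do not.

**Lemma 5.** Let $\mathcal F$ be a locally free sheaf of finite rank on $E$. Then $H^0(\Omega_E,\mathcal F)/H^0(E\times\mathbb A^2,\mathcal F)$ is torsion-free over $K[s,t]$.

*Proof.* Let $Z=\{g=0\}$. Over an affine open $W\subset E$ that trivializes $N_0$ choose $a,b\in\mathcal O(W)$ with $a\tau_0+b\tau_1=1$. Then $\mathcal O(W)[s,t]/(g)\cong\mathcal O(W)[y]$ by $s\mapsto\tau_0y$, $t\mapsto\tau_1y$, with inverse $y\mapsto as+bt$; indeed modulo $g$ we have $\tau_0(as+bt)=a\tau_0s+b\tau_1s=s$, and likewise $\tau_1(as+bt)=t$. So $Z$ is integral. Let $F=\sum F_n\in K[s,t]$ be nonzero, with $F_n$ homogeneous of degree $n$. On $Z$ it becomes $\sum F_n(\tau_0,\tau_1)y^n$, which is nonzero because $\varphi$ is surjective, so that no nonzero form vanishes on all of $\varphi(E)$. Hence $F$ is a unit at the generic point $\zeta$ of $Z$. If $u\in H^0(\Omega_E,\mathcal F)$ and $Fu$ extends to $E\times\mathbb A^2$, then $u$ is regular at $\zeta$. So $u$ is regular in codimension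 one on the regular scheme $E\times\mathbb A^2$, and it extends. $\square$

So we need sheaves on $E$ that are torsion, concentrated at points. Such sheaves arise as $R^1$ of a family of line bundles whose cohomology jumps.

## 5. Degree-zero line bundles and their jumping $H^1$

Let $Y=E\times_KE$ with points $(u,x)$, let $\mathrm{pr}:Y\to E$, $(u,x)\mapsto x$, and
$$L=\mathcal O_Y(\Delta-\{0\}\times E).$$
For $x\in E$ with residue field $\kappa(x)$ the restriction $L_x:=L|_{E\times x}=\mathcal O_{E_{\kappa(x)}}(x-0)$ has degree $0$. For $q\ge1$, $L_x^q=\mathcal O(qx-q0)$ is trivial if and only if $qx=0$ in $E(\kappa(x))$.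

**Step 1.** *The purpose of this step is to get torsion sheaves $\mathcal T_q$ on $E$ whose supports, over all $q$, make up an infinite set.*

A degree-zero line bundle on an elliptic curve has $h^0=h^1$ by Riemann–Roch, and this number is nonzero if and only if the bundle is trivial, because a nonzero section of a bundle of degree $0$ has no zeros. Hence, for every $x\in E$, closed or generic,
$$H^0(E_{\kappa(x)},L_x^q)\ne0\iff H^1(E_{\kappa(x)},L_x^q)\neq0\iff qx=0. \tag{1}$$
The generic point $\eta$ does not satisfy $q\eta=0$: otherwise multiplication by $q$ on $E$ would agree with the constant map $0$ at the generic point, hence everywhere, and $E[q]$, which is finite, would be all of $E$.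

* $\mathrm{pr}_*L^q=0$. This sheaf is torsion-free, and its stalk at $\eta$ is $H^0(L^q_\eta)=0$ by (1).
* Put $\mathcal T_q:=R^1\mathrm{pr}_*L^q$, a coherent sheaf. The fibers of $\mathrm{pr}$ have dimension $1$, so $R^2\mathrm{pr}_*=0$. As $L^q$ is flat over $E$, $R^1\mathrm{pr}_*$ commutes with base change (Hartshorne III.12.11), so $\mathcal T_q\otimes\kappa(x)=H^1(E_{\kappa(x)},L_x^q)$. By Nakayama and (1), $\operatorname{Supp}\mathcal T_q=\{x:qx=0\}$. This closed set does not contain $\eta$, so it is a finite set of closed points.
* $\Sigma:=\bigcup_{q\ge1}\operatorname{Supp}\mathcal T_q$ is infinite. For each prime $\ell\neq\operatorname{char}K$ we have $E[\ell](\bar K)\cong(\mathbb Z/\ell)^2$. So there is a closed point of $E$ whose geometric points have exact order $\ell$. It lies in $\operatorname{Supp}\mathcal T_\ell$. These points are distinct for distinct $\ell$.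

In the example over $\mathbb Q$ above, $\operatorname{Supp}\mathcal T_1=\{0\}$ and $\operatorname{Supp}\mathcal T_2$ consists of the origin and the three points of order $2$.

Now put
$$N=\mathrm{pr}^*N_0,\qquad \Omega=(Y\times\mathbb A^2)\setminus\{g=0\},$$
where $g$ is pulled back to a section of $N$ on $Y\times \mathbb A^2$. So $\Omega$ is the preimage of $\Omega_E$ under $\mathrm{pr}\times\mathrm{id}$.

**Step 2.** *The purpose of this step is to find, for each $x\in\Sigma$, a cohomology class with $K[s,t]$-annihilator exactly $P_x$.* Let
$$C_q:=\operatorname{coker}\big(H^1(Y\times\mathbb A^2,L^q)\to H^1(\Omega,L^q)\big)\qquad(q\ge1).$$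

By flat base change, $R^j(\mathrm{pr}\times\mathrm{id})_*L^q$ is the pullback of $R^j\mathrm{pr}_*L^q$, which is $0$ for $j=0$ and $\mathcal T_q$ for $j=1$. In the Leray spectral sequence the row $j=0$ vanishes. So, compatibly with restriction,
$$H^1(Y\times\mathbb A^2,L^q)=H^0(E\times\mathbb A^2,\mathcal T_q),\qquad H^1(\Omega,L^q)=H^0(\Omega_E,\mathcal T_q).$$
Let $\operatorname{Spec}\Lambda_q\subset E$ be the finite scheme defined by the annihilator of $\mathcal T_q$, and let $\Gamma_q=H^0(E,\mathcal T_q)$, a finite $\Lambda_q$-module. Trivialize $N_0$ on $\operatorname{Spec}\Lambda_q$, so that $\tau_0,\tau_1\in\Lambda_q$ generate the unit ideal and $g=s\tau_1-t\tau_0\in\Lambda_q[s,t]$. The pullback of $\mathcal T_q$ to $E\times\mathbb A^2$ is the sheaf on $\operatorname{Spec}\Lambda_q[s,t]$ given by $\Gamma_q[s,t]$, and $\Omega_E$ meets $\operatorname{Spec}\Lambda_q[s,t]$ in $D(g)$. Hence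
$$H^1(Y\times\mathbb A^2,L^q)=\Gamma_q[s,t],\qquad H^1(\Omega,L^q)=\Gamma_q[s,t]_g,\qquad C_q=\Gamma_q[s,t]_g/\operatorname{im}\Gamma_q[s,t]. \tag{2}$$

For every finite $\Lambda_q$-module $M$, $g$ is a nonzerodivisor on $M[s,t]$. Indeed $M$ has a finite filtration whose quotients are residue fields $\kappa(x)$; on $\kappa(x)[s,t]$, a domain, $g$ acts as $s\tau_1(x)-t\tau_0(x)\ne0$; and an element that is a nonzerodivisor on a submodule and on the quotient is one on the module.

Let $x\in\operatorname{Supp}\mathcal T_q$ and $\kappa=\kappa(x)$. Since $\Gamma_q$ has finite length and is nonzero at $x$, its socle contains a copy of $\kappa$, so $\kappa\subset\Gamma_q$ as $\Lambda_q$-modules. The induced map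
$$\kappa[s,t]_g/\kappa[s,t]\to\Gamma_q[s,t]_g/\Gamma_q[s,t]$$
is injective. To see this, let $u\in\kappa[s,t]$ with $u/g^n=v\in\Gamma_q[s,t]$. Then $g^nv=u\in\kappa[s,t]$, so $g^n$ kills the image of $v$ in $(\Gamma_q/\kappa)[s,t]$. As $g$ is a nonzerodivisor there, $v\in\kappa[s,t]$.

Let $e_x\in C_q$ be the image of the class of $1/g\in\kappa[s,t]_g$. By injectivity and Lemma 4, with $(\alpha,\beta)=(\tau_0(x),\tau_1(x))$,
$$\operatorname{Ann}_{K[s,t]}(e_x)=P_x, \tag{3}$$
the homogeneous height-one prime of the closed point $\varphi(x)$. As $\varphi$ is finite and $\Sigma$ is infinite, $\{P_x:x\in\Sigma\}$ is infinite.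

What remains is to put all the $C_q$, $q\ge1$, into one local cohomology module of one Noetherian ring, in such a way that the $e_x$ are killed by a power of the maximal ideal.

## 6. The section ring of two ample bundles

The natural way to make a ring out of $Y$ is a cone. The ring $\bigoplus_{q\ge0}H^0(Y,L^q)$ is useless: $\mathrm{pr}_*L^q=0$ for $q\ge1$, so it is just $K$. A cone $\bigoplus_{a\ge0}H^0(Y,h^a)$ over one ample bundle $h$ has a different defect. On the fibers of $\mathrm{pr}$, $h^a$ has degree of the sign of $a$, independent of the fiber. For $a>0$, $R^1\mathrm{pr}_*h^a=0$. For $a<0$ the number $h^0$ of the fibers is $0$ and $h^1$ is constant, so $\mathrm{pr}_*h^a=0$ and $R^1\mathrm{pr}_*h^a$ is locally free. Then, as in Step 2, the cokernel of $H^1(Y\times\mathbb A^2,h^a)\to H^1(\Omega,h^a)$ is the module of Lemma 5 for the locally free sheaf $R^1\mathrm{pr}_*h^a$, and has no $K[s,t]$-torsion. We need degree $0$ on the fibers. The way out is to write $L$ as a quotient of two ample bundles.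

Choose an ample $h_1$ on $Y$ such that $h_2:=h_1\otimes L$ is also ample (a high power of any ample bundle will do for $h_1$). Write $h^{a,b}=h_1^a\otimes h_2^b$ for $a,b\in\mathbb Z$. Then
$$h^{-q,q}=L^q,\qquad\text{and $h^{a,b}$ is ample for all $a,b\ge0$ with $(a,b)\neq(0,0)$.}$$
Let
$$B=\bigoplus_{a,b\ge0}B_{a,b},\quad B_{a,b}=H^0(Y,h^{a,b}),\qquad \mathfrak n=\bigoplus_{(a,b)\ne(0,0)}B_{a,b},\qquad R=B_{\mathfrak n}.$$
The bidegrees $(-q,q)$ do not occur in $B$; they will occur in the cohomology of open subsets of $\operatorname{Spec}B$.

**Step 3.** *The purpose of this step is to check that $B$ is a finitely generated normal domain with $B/\mathfrak n=K$.*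

* $B_{0,0}=K$, since $Y$ is projective and geometrically integral. So $\mathfrak n$ is a maximal ideal with residue field $K$.
* $B$ is a finitely generated $K$-algebra. Let $X=\mathbb P(h_1\oplus h_2)=\operatorname{Proj}\operatorname{Sym}(h_1\oplus h_2)$. A direct sum of ample bundles is ample (Hartshorne, *Ample vector bundles*, Publ. IHES 29, Prop. 2.2), so $\mathcal O_X(1)$ is ample. The pushforward of $\mathcal O_X(d)$ to $Y$ is $\operatorname{Sym}^d(h_1\oplus h_2)=\bigoplus_{a+b=d}h^{a,b}$, so $B=\bigoplus_{d\ge0}H^0(X,\mathcal O_X(d))$. Choose $c_0\ge1$ with $\mathcal O_X(c_0)$ base point free. It defines $\psi:X\to\mathbb P^n$ with $\psi^*\mathcal O(1)=\mathcal O_X(c_0)$ ample. A fiber of $\psi$ carries a bundle that is both trivial and ample, so it is finite; as $\psi$ is proper, it is a finite morphism. For $0\le\alpha<c_0$ the sheaf $\psi_*\mathcal O_X(\alpha)$ is coherent, and by the projection formula and Serre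
$$\bigoplus_{k\ge0}H^0(\mathbb P^n,\psi_*\mathcal O_X(\alpha)(k))=\bigoplus_{k\ge 0} H^0(X,\mathcal O_X(\alpha+kc_0))$$
is a finite module over the polynomial ring in $n+1$ variables, whose variables act through elements of $H^0(X,\mathcal O_X(c_0))\subset B$. $B$ is the direct sum of these $c_0$ modules. So it is finite over a finitely generated subalgebra.
* $B$ is a normal domain, since it is the ring of global functions of the vector bundle $\operatorname{Spec}_Y\bigoplus_{a,b\ge0}h^{a,b}$, an integral normal scheme.

Choose $c\ge1$ with $h_1^c,h_2^c$ globally generated. Let $f_i\in B_{c,0}$ be finitely many nonzero sections without common zero on $Y$, and let $f_j'\in B_{0,c}$ be likewise.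

**Step 4.** *The purpose of this step is to know which elements of $B$ vanish where all $f_i$, or all $f'_j$, vanish.*

**Lemma 6.** Let $r\in B_{a,b}$. If $a\ge1$, then $r\in\sqrt{(f_i)_i}$. If $b\ge1$, then $r\in\sqrt{(f'_j)_j}$.

*Proof.* Let $a\ge1$, and let $\mathcal K$ be the kernel of the surjection $\bigoplus_ih_1^{-c}\xrightarrow{(f_i)}\mathcal O_Y$. Tensor with $h^{na,nb}$:
$$0\to\mathcal K\otimes h^{na,nb}\to\bigoplus_ih^{na-c,nb}\to h^{na,nb}\to0 .$$
As $h^{a,b}$ is ample, $H^1(Y,\mathcal K\otimes h^{na,nb})=0$ for $n\gg0$. So $r^n\in\sum_i f_iH^0(Y,h^{na-c,nb})$, which is contained in $\sum_i f_iB$ once $na\ge c$. The other case is symmetric. $\square$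

**Step 5.** *The purpose of this step is to describe three open subsets of $\operatorname{Spec}B$ as schemes affine over $Y$, so that their cohomology becomes cohomology of the $h^{a,b}$.* Put
$$V_1=\bigcup_i D(f_i),\qquad V_2=\bigcup_j D(f'_j),\qquad V_1\cap V_2=\bigcup_{i,j}D(f_if'_j).$$

**Lemma 7.** There are compatible affine morphisms from $V_1$, $V_2$ and $V_1\cap V_2$ to $Y$, with
$$V_1=\operatorname{Spec}_Y\!\!\bigoplus_{a\in\mathbb Z,b\ge0}\!h^{a,b},\qquad V_2=\operatorname{Spec}_Y\!\!\bigoplus_{a\ge0,b\in\mathbb Z}\!h^{a,b},\qquad V_1\cap V_2=\operatorname{Spec}_Y\bigoplus_{a,b\in\mathbb Z}h^{a,b},$$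
under which $r\in B_{a,b}$, as a function, is the section $r$ in the summand $h^{a,b}$.

*Proof.* Let $f$ be a product of $f_i$'s and $f'_j$'s with at least one factor. It is a section of an ample bundle $\mathcal M$, so $Y_f$ is affine. An element of bidegree $(a,b)$ in $B_f$ has the form $r/f^n$ with $r\in H^0(Y,h^{a,b}\otimes\mathcal M^n)$. By Hartshorne, *Algebraic Geometry*, II.5.14, $\Gamma(Y_f,h^{a,b})$ is the direct limit of the groups $H^0(Y,h^{a,b}\otimes\mathcal M^n)$ along multiplication by $f$. The bidegree of $r$ must have nonnegative entries. For large $n$ this is automatic in each coordinate in which $f$ has positive degree; in the other coordinate it is a condition on $(a,b)$. Hence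
$$B_f=\bigoplus\Gamma(Y_f,h^{a,b}),$$
where the sum is over

* $a\in\mathbb Z,\ b\ge0$ if $f$ involves only $f_i$'s;
* $a\ge0,\ b\in\mathbb Z$ if $f$ involves only $f'_j$'s;
* $a,b\in\mathbb Z$ if $f$ involves both.

The inclusion of the degree $(0,0)$ part $\Gamma(Y_f,\mathcal O)$ gives a map $D(f)\to Y_f$. These maps are compatible with enlarging $f$ to a multiple $ff_i$ or $ff'_j$. So they glue on $V_1$, on $V_2$ and on $V_1\cap V_2$, compatibly. In $V_1$ the preimage of $Y_{f_i}$ is $D(f_i)$: inside $D(f_{i'})$ both are the locus where the degree-zero function $f_i/f_{i'}$ is invertible. The same argument works in $V_2$ with the $f'_j$; and in $V_1\cap V_2$ the preimage of $Y_{f_if'_j}=Y_{f_i}\cap Y_{f'_j}$ is $D(f_i)\cap D(f'_j)=D(f_if'_j)$. So the three maps are affine, and the formula for $B_f$ identifies the algebras. $\square$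

*Dimension.* Locally on $Y$ the bundles $h_1,h_2$ are trivial and $V_1\cap V_2$ is a product with $\operatorname{Spec}K[w_1^{\pm1},w_2^{\pm1}]$. So $V_1\cap V_2$ is a nonempty open subset of $\operatorname{Spec}B$ of dimension $\dim Y+2=4$, and the finitely generated domain $B$ has dimension $4$. Since $\mathfrak n$ is a maximal ideal of it, $\dim R=4$. So $R$ is a $4$-dimensional normal local domain, essentially of finite type over $K$, with residue field $K$.

## 7. An ideal whose complement is glued from two pieces

Put $S_0=B[s,t]$ and $V_k'=V_k\times\mathbb A^2\subset\operatorname{Spec}S_0$, and let $\rho_2:V_2'\to Y\times\mathbb A^2$ be the structure map.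

**Step 6.** *The purpose of this step is to realize $\rho_2^{-1}(\Omega)$ by explicit elements of $S_0$ and to define $I$.* Choose $d\ge1$ with $h_2^d\otimes N^{-1}$ globally generated, say by $\sigma_1,\dots,\sigma_l$. Then $\tau_0\sigma_k,\tau_1\sigma_k\in B_{0,d}$. Define
$$I=\big(f_i\ (\text{all }i),\ \ g\sigma_k=s\,(\tau_1\sigma_k)-t\,(\tau_0\sigma_k)\ (1\le k\le l)\big)\subset S_0 .$$

By Lemma 6, $\tau_0\sigma_k$ and $\tau_1\sigma_k$ lie in $\sqrt{(f'_j)}$, so $D(g\sigma_k)\subset V_2'$. Locally on $Y$, a generator of $h_2$ is a unit $w$ on $V_2'$ by Lemma 7, and $g\sigma_k\in S_0$ restricts to $w^d$ times the local function that represents the section $g\sigma_k$ of $h_2^d$ on $Y\times\mathbb A^2$. Hence $D(g\sigma_k)=\rho_2^{-1}(\{g\sigma_k\ne0\})$. The $\sigma_k$ have no common zero, so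
$$\bigcup_kD(g\sigma_k)=\rho_2^{-1}(\Omega)=:U_3,\qquad U:=\operatorname{Spec}S_0\setminus\mathcal V(I)=V_1'\cup U_3 .$$

Why glue two pieces? The first thing to try is their intersection. The complement of $\mathcal V\big((f_i\,g\sigma_k)_{i,k}\big)$ is $V_1'\cap U_3$, the preimage of $\Omega$ in $(V_1\cap V_2)\times\mathbb A^2$, and by (F3), (F4) and Lemma 7
$$H^2_{(f_ig\sigma_k)}(S_0)=H^1(V_1'\cap U_3)=\bigoplus_{a,b\in\mathbb Z}H^1(\Omega,h^{a,b}).$$
All the groups $H^1(\Omega,L^q)=\Gamma_q[s,t]_g$ are there. But $g$ has become invertible. The module $\Gamma_q[s,t]_g$ has a finite filtration with quotients $\kappa(x)[s,t]_g$, which are torsion-free over $K[s,t]$. So every nonzero $u\in\bigoplus_q\Gamma_q[s,t]_g$ has $\operatorname{Ann}_{K[s,t]}(u)=0$. If $Q=\operatorname{Ann}_{S_0}(u)$ is prime and contains $\mathfrak n$, then $Q\cap K[s,t]=0$ and, since $S_0/\mathfrak nS_0=K[s,t]$, $Q=\mathfrak nS_0$. These elements yield at most one prime over $\mathfrak n$. What is missing is the quotient by the classes that extend across $g=0$. Gluing in $V_1'$, which lies over all of $Y\times\mathbb A^2$,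 provides exactly that quotient; and $V_1'$ does see the bidegrees $(-q,q)$, while $U_3$ does not.

**Step 7.** *The purpose of this step is to embed every $C_q$ into $H^3_I(S_0)$.* By (F3), $H^3_I(S_0)\cong H^2(U,\mathcal O_U)$ as $S_0$-modules. The scheme $V_1'$ is affine over $Y\times\mathbb A^2$, while $U_3$ and $V_1'\cap U_3$ are affine over $\Omega$. By (F4) and Lemma 7,
$$H^1(V_1')=\!\!\bigoplus_{a\in\mathbb Z,b\ge0}\!\!H^1(Y\times\mathbb A^2,h^{a,b}),\quad H^1(U_3)=\!\!\bigoplus_{a\ge0,b\in\mathbb Z}\!\!H^1(\Omega,h^{a,b}),\quad H^1(V_1'\cap U_3)=\!\!\bigoplus_{a,b\in\mathbb Z}\!\!H^1(\Omega,h^{a,b}).$$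
The restriction maps to $H^1(V_1'\cap U_3)$ respect bidegrees: from $V_1'$ they are restriction from $Y\times\mathbb A^2$ to $\Omega$, and from $U_3$ they are the identity on the summands present. The Mayer–Vietoris sequence gives an injection of $S_0$-modules
$$C:=\operatorname{coker}\big(H^1(V_1')\oplus H^1(U_3)\to H^1(V_1'\cap U_3)\big)\hookrightarrow H^2(U,\mathcal O_U)=H^3_I(S_0).$$
Here $C=\bigoplus_{a,b}C_{a,b}$, and $r\in B_{a',b'}$ maps $C_{a,b}$ to $C_{a+a',b+b'}$ via multiplication by the section $r$ of $h^{a',b'}$. Let $q\ge1$. In bidegree $(-q,q)$, $H^1(U_3)$ contributes nothing because $-q<0$, and $H^1(V_1')$ contributes $H^1(Y\times\mathbb A^2,L^q)$ because $q\ge0$. Hence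
$$C_{-q,q}=\operatorname{coker}\big(H^1(Y\times\mathbb A^2,L^q)\to H^1(\Omega,L^q)\big)=C_q .$$
So for every $x\in\Sigma$, choosing $q$ with $x\in\operatorname{Supp}\mathcal T_q$, we have $e_x\in C_{-q,q}\subset H^3_I(S_0)$ with $\operatorname{Ann}_{K[s,t]}(e_x)=P_x$ by (3).

## 8. Ampleness makes $e_x$ torsion for $\mathfrak n$

**Step 8.** *The purpose of this step is to show that $e=e_x$ is killed by a power of $\mathfrak n$.* As $\mathfrak n$ has a finite set of bihomogeneous generators, it suffices to show that for each such generator $r\in B_{a',b'}$, $(a',b')\ne(0,0)$, we have $r^ne=0$ for $n\gg0$.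

The inclusion $\iota:\Omega\to Y\times\mathbb A^2$ is affine, being locally the inclusion of $D(g)$. For a line bundle $\mathcal F$ on $Y\times\mathbb A^2$ we have $\iota_*\iota^*\mathcal F=\varinjlim_j\mathcal F\otimes N^j$, with transition maps multiplication by $g$; a section $u$ of $\mathcal F\otimes N^j$ stands for $u/g^j$. By (F4),
$$H^1(\Omega,\mathcal F)=\varinjlim_jH^1(Y\times\mathbb A^2,\mathcal F\otimes N^j),$$
compatibly with multiplication by $r$. So a representative of $e$ in $H^1(\Omega,L^q)$ comes, for some $j$, from some
$$e''\in H^1(Y\times\mathbb A^2,L^q\otimes N^j)=H^1(Y,L^q\otimes N^j)\otimes_KK[s,t].$$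
Then
$$r^ne''\in H^1\big(Y,\ L^q\otimes N^j\otimes (h^{a',b'})^{n}\big)\otimes_KK[s,t].$$
Since $h^{a',b'}$ is ample, this group is $0$ for $n\gg0$ by Serre vanishing. Hence $r^ne=0$ in $C$.

**Step 9.** *The purpose of this step is to turn the two annihilation statements into an associated prime.* Let $\mathfrak n^ke=0$. Then $S_0/\operatorname{Ann}_{S_0}(e)$ is a quotient of $(B/\mathfrak n^k)[s,t]$. As $B/\mathfrak n^k$ is finite-dimensional over $K$, it is a finite $K[s,t]$-module. Since $\operatorname{Ann}_{K[s,t]}(e)=P_x$, it contains $K[s,t]/P_x$ as a subring. By lying-over there is a prime $Q\supseteq\operatorname{Ann}_{S_0}(e)$ of $S_0$ with $Q\cap K[s,t]=P_x$. As $Q\supseteq\mathfrak n^k$, also $Q\supseteq\mathfrak n$; and since $S_0/\mathfrak nS_0=K[s,t]$, we get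
$$Q=\mathfrak nS_0+P_xS_0 .$$
Every prime containing $\operatorname{Ann}_{S_0}(e)$ contains $\mathfrak n^k$ and $P_x$, hence contains $Q$. So $Q$ is minimal over $\operatorname{Ann}_{S_0}(e)$, and a prime minimal over the annihilator of the cyclic module $S_0e$ is associated to it:
$$\mathfrak nS_0+P_xS_0\in\operatorname{Ass}_{S_0}(S_0e)\subset\operatorname{Ass}_{S_0}H^3_I(S_0)\qquad(x\in\Sigma).$$
These primes meet $B$ in $\mathfrak n$, so they are disjoint from $B\setminus\mathfrak n$. Localizing at $B\setminus\mathfrak n$, we find that the primes $mR[s,t]+P_xR[s,t]$ lie in $\operatorname{Ass}H^3_I(R[s,t])$, where $I$ now also denotes the extended ideal. They contain $m$, and there are infinitely many of them by Step 2. This proves Theorem A. $\blacksquare$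

## 9. Power series, one variable, and general closed fibers

From now on $R$, $I$, $P_x$, $\Sigma$ are as above, and we write $(m,P_x)$ for the prime $mR[s,t]+P_xR[s,t]$ and its extensions. Its quotient ring is $K[s,t]/P_x$. All further steps transport these primes along flat maps with (F1) and (F2).

**Step 10 (Theorem C).** *The purpose of this step is to pass to $\widehat R[[s,t]]$.* All $P_x$ lie in $(s,t)$, so the primes $(m,P_x)$ survive in $S_1=R[s,t]_{(m,s,t)}$ and are associated to $H^3_I(S_1)$. The map $S_1\to\widehat S_1=\widehat R[[s,t]]$ is faithfully flat, so $\widehat S_1/(m,P_x)\widehat S_1\ne0$ has an associated prime $Q_x$. By (F1) and (F2), $Q_x\in\operatorname{Ass}H^3_I(\widehat R[[s,t]])$, and $Q_x$ contracts to $(m,P_x)S_1$. These $Q_x$ contain $m$, and since their contractions take infinitely many values, infinitely many of them are distinct. This proves Theorem C. $\blacksquare$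

Theorem B(1) is Observation 1. We turn to B(2). For a regular Noetherian $K$-algebra $A\ne0$, the ring $S=R\otimes_KA$ is Noetherian because $R$ is essentially of finite type over $K$. It is free and nonzero over $R$ because $A$ is free over $K$, so $R\to S$ is flat and injective; and $S/mS=A$ is regular.

**Step 11.** *The purpose of this step is to get down to one polynomial variable, by dehomogenizing.* In
$$R[s,s^{-1},t]=R[z][s,s^{-1}],\qquad t=sz,$$
we have $g\sigma_k=s(\tau_1\sigma_k-z\,\tau_0\sigma_k)$ and $s$ is a unit. So $I$ extends to $I_1R[z][s^{\pm1}]$, where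
$$I_1=(f_i,\ \tau_1\sigma_k-z\,\tau_0\sigma_k)\subset R[z].$$
By (F1), $H^3_I(R[s,t])_s=H^3_{I_1}(R[z])\otimes_{R[z]}R[z][s^{\pm1}]$. Primes of $R[z]$ extend to primes of $R[z][s^{\pm1}]$, so by (F2) the associated primes of this module are exactly the extensions of those of $H^3_{I_1}(R[z])$.

At most one of the $P_x$ contains $s$, namely $P_x=(s)$. For every other $x\in\Sigma$, $s$ is nonzero in the quotient $K[s,t]/P_x$, and so $(m,P_x)R[z][s^{\pm1}]$ is a prime associated to the localized module. Hence it is the extension of an associated prime of $H^3_{I_1}(R[z])$. That prime is the contraction of $(m,P_x)R[z][s^{\pm1}]$, so it contains $m$; and as $R[z]/mR[z]=K[z]$, it has the form $mR[z]+p_xR[z]$ with $p_x\subset K[z]$ a prime satisfying $p_xK[z][s^{\pm1}]=P_xK[z][s^{\pm1}]$. The right side is nonzero, so $p_x\ne0$; and distinct $P_x$ give distinct $p_x$. So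
$$mR[z]+pR[z]\in\operatorname{Ass}H^3_{I_1}(R[z])\quad\text{for all }p\text{ in an infinite set }\Pi\text{ of nonzero primes of }K[z]. \tag{4}$$
This is a counterexample over $R[z]$. In the example over $\mathbb Q$, where $z=t/s$, the points of order $2$ and $3$ give $p=(z)$, $(z-1)$, $(z+1)$, $(3z^4-6z^2-1)$, while the origin, with $P_0=(s)$, is lost.

**Step 12.** *The purpose of this step is to treat finitely generated $A$ with $\dim A\ge1$, by pulling (4) back along a transcendental element.* $A$ is a finite product of regular domains. Let $D$ be a factor of dimension $\ge1$, and choose $z\in D$ transcendental over $K$. Then $D$ is torsion-free over the principal ideal domain $K[z]$, hence flat. By Chevalley the image of $\operatorname{Spec}D\to\operatorname{Spec}K[z]$ is constructible; it contains the generic point, so it contains a nonempty open set. Thus $pD\ne D$ for all but finitely many $p\in\Pi$. The map $R[z]\to R\otimes_KD=R[z]\otimes_{K[z]}D$ is flat. For these $p$ we have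
$$(R\otimes_KD)/(m,p)=D/pD\ne0,$$
so by (F2) there is $Q_p\in\operatorname{Ass}H^3_{I_1}(R\otimes_KD)$ containing $m$ and contracting to $mR[z]+pR[z]$. There are infinitely many distinct such $Q_p$. Finally $R\otimes_KD$ is a direct factor of $S=R\otimes_KA$. Take for $J$ any ideal of $S$ whose component in this factor is the extension of $I_1$. Then $H^3_J(S)$ has $H^3_{I_1}(R\otimes_KD)$ as its component there, and $\mathcal V(mS)\cap\operatorname{Ass}_SH^3_J(S)$ is infinite.

**Step 13.** *The purpose of this step is to treat $A$ with a prime $\mathfrak q$ of height $\ge2$, by pulling back the primes of Theorem A along a regular sequence of length $2$.* Choose $s,t\in\mathfrak q$ whose images form a regular sequence in the regular local ring $A_{\mathfrak q}$. This is possible, since elements of $\mathfrak qA_{\mathfrak q}$ lie in the image of $\mathfrak q$ after multiplication by a unit. Regard $s,t$ as indeterminates mapping to the chosen elements. A polynomial outside the ideal $(s,t)$ of $K[s,t]$ has nonzero constant term, so it maps to a unit of $A_{\mathfrak q}$. We get a local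 homomorphism
$$W:=K[s,t]_{(s,t)}\to A_{\mathfrak q}.$$
The Koszul complex on $s,t$ resolves $K$ over $W$, so $\operatorname{Tor}_1^W(K,A_{\mathfrak q})=H_1(s,t;A_{\mathfrak q})=0$, because $s,t$ is a regular sequence in $A_{\mathfrak q}$. By the local criterion $W\to A_{\mathfrak q}$ is flat, hence faithfully flat. Therefore $R\otimes_KW\to R\otimes_KA_{\mathfrak q}$ is faithfully flat.

The ring $R\otimes_KW$ is the localization of $R[s,t]$ at $K[s,t]\setminus(s,t)$. Since $(m,P_x)\cap K[s,t]=P_x\subset(s,t)$, the primes $(m,P_x)$ survive and, by Theorem A, are associated to $H^3_I(R\otimes_KW)$. By faithful flatness and (F2), for each $x\in\Sigma$ there is an associated prime of $H^3_I(R\otimes_KA_{\mathfrak q})$ contracting to $(m,P_x)$. So this module has infinitely many associated primes containing $m$. Finally let $J=IS$, the extension of $I$ along $R[s,t]\to R\otimes_KA=S$. The ring $R\otimes_KA_{\mathfrak q}$ is a localization of $S$, so $H^3_I(R\otimes_KA_{\mathfrak q})$ is the corresponding localization of $H^3_J(S)$, and its associated primes correspond to distinct associated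 primes of $H^3_J(S)$, which contain $m$. So $\mathcal V(mS)\cap\operatorname{Ass}_SH^3_J(S)$ is infinite. This proves B(2).

**Step 14.** *The purpose of this step is the equivalence in Theorem B.* A Noetherian local ring of dimension $\le1$ has finite spectrum (its maximal ideal and its minimal primes), and so does a finitely generated $K$-algebra of dimension $0$. In these cases (1) applies. In the remaining local case, $\dim A\ge2$, the maximal ideal has height $\ge2$; in the remaining finitely generated case, $\dim A\ge1$. There (2) applies and finiteness fails. Also $\operatorname{Spec}A$ is infinite in these cases, since by (2) the set $\mathcal V(mS)$, which is in bijection with $\operatorname{Spec}A$, is infinite. This proves Theorem B. $\blacksquare$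

**Remark (number of variables).** By Theorem B(1), finiteness is automatic when the closed fiber is $K$ or a regular local ring of dimension $\le1$, such as $K[[z]]$. So the counterexamples over $R[z]$ (one polynomial variable) and over $\widehat R[[s,t]]$ (two power series variables) use the least possible number of variables.
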